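# Cancelling leading terms of $\widehat Z$: plumbed manifolds with $\min_b\Delta_b>-\frac{\gamma}{4}+\frac12$

## 1. The trees $\Gamma_m$ and the failure of the bound $-\frac\gamma4+\frac12$

For $m\ge 1$ let $\Gamma_m$ be the following tree. Start with the chain (the numbers are Euler numbers)
$$a_1(-3)\;-\;v_1(-2)\;-\;(-3)\;-\;(-3)\;-\;(-3)\;-\;v_2(-2)\;-\;(-2)\;-\;a_2(-3).$$
To each of $v_1,v_2$ attach a *D-branch* of length $m$: a path $d^i_1,\dots,d^i_m$ of vertices with Euler number $-2$, with $d^i_1$ adjacent to $v_i$, and two further leaves with Euler number $-2$, both adjacent to $D_i:=d^i_m$. The tree has $s=8+2(m+2)=2m+12$ vertices. Its vertices of degree $3$ are $v_1,v_2,D_1,D_2$, it has six leaves ($a_1$, $a_2$ and two at each $D_i$), and all other vertices have degree $2$. Let $Y_m$ be the plumbed manifold of $\Gamma_m$.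

**Theorem 1.** $\Gamma_m$ is negative definite. For $m\ge 77$,
$$\min_b\Delta_b(Y_m)>-\tfrac{\gamma(Y_m)}4+\tfrac12 .$$
For $m\ge 93$ the minimum equals $-\frac{\gamma}{4}+\frac12+4$. Here $\gamma(Y_m)=2m-70$; for $m=100$ the right-hand side of the displayed inequality is $-32$, while $\min_b\Delta_b=-28$.

**Theorem 2.** For every $t\equiv 3\pmod 4$, $t\ge 7$, there is a negative-definite plumbing tree with all $e_v\le -2$ and $\min_b\Delta_b=-\frac{\gamma}4+\frac12+2t$. Hence $\sup_Y\big(\min_b\Delta_b+\frac{\gamma}{4}-\frac12\big)=+\infty$.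

**Proposition 3.** If a negative-definite $\Gamma$ has exactly one vertex of degree $\ge 3$ and all other $e_v\le -2$, then $\min_b\Delta_b\le-\frac\gamma4+\frac12$.

The question behind these statements is the following conjecture, taken from Shimal Harichurn, András Némethi, Josef Svoboda, "$\Delta$ Invariants of Plumbed Manifolds", arXiv:2412.02042 (2024): for every negative-definite plumbed manifold $Y$,
$$\min_{b\in\mathrm{Spin}^c(Y)}\Delta_b\le-\frac{\gamma(Y)}4+\frac12. \tag{1}$$
To each spin$^c$ structure $b$ one attaches a series $\widehat Z_b$ in $q$, and $\Delta_b$ is its lowest exponent. The conjecture says that at least one of these series starts at or below an exponent read off from the canonical class. Theorem 1 says that this is false: for $Y_m$, $m\ge77$, every coefficient of every series at every exponent up to the bound is zero. Theorem 2 says that no universal constant can repair (1), even when all Euler numbers are at most $-2$. Proposition 3 says that (1) does hold for one natural class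 of trees.

## 2. Plumbing trees, spin$^c$ classes, and the series $\widehat Z_b$

Let $\Gamma$ be a plumbing tree with vertex set $V$, $s=|V|$, Euler numbers $e_v\in\mathbb Z$ and degrees $\deg v$. Its intersection matrix $M$ has $M_{vv}=e_v$, $M_{vw}=1$ if $v,w$ are adjacent, and $0$ otherwise. We assume throughout that $M$ is negative definite. The associated plumbed $3$-manifold $Y$ is then a rational homology sphere. For $l\in\mathbb Z^s$ write $l^2:=l^TM^{-1}l$; this is a non-positive rational number.

**Definition (spin$^c$ structures).** Let $\delta=(\deg v)_{v\in V}$. The spin$^c$ structures of $Y$ are identified with the classes $b\in(2\mathbb Z^s+\delta)/2M\mathbb Z^s$. There are $|\det M|$ of them.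

**Definition (the series).** Following Gukov–Pei–Putrov–Vafa, set
$$\widehat Z_b(Y,q)=(-1)^{\pi}\,q^{\frac{-3s-\operatorname{Tr}M}{4}}\;\mathrm{v.p.}\oint_{|z_v|=1}\prod_{v\in V}\frac{dz_v}{2\pi i z_v}\bigl(z_v-z_v^{-1}\bigr)^{2-\deg v}\sum_{l\in 2M\mathbb Z^s+b}q^{-l^2/4}\prod_{v}z_v^{l_v},\tag{2}$$
where $\pi$ is the number of positive eigenvalues of $M$ (so $\pi=0$ for us). The principal value means that each factor $(z_v-z_v^{-1})^{2-\deg v}$ is replaced by the average of its Laurent expansions in $|z_v|<1$ and in $|z_v|>1$.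

For a vertex of degree $3$, for instance, the factor is $(z-z^{-1})^{-1}$. It equals $z^{-1}+z^{-3}+z^{-5}+\cdots$ for $|z|>1$ and $-(z+z^3+z^5+\cdots)$ for $|z|<1$, so it is replaced by
$$\tfrac12\big(z^{-1}+z^{-3}+\cdots\big)-\tfrac12\big(z+z^3+\cdots\big).$$

**Definition (the exponent $\Delta_b$).** Write $\widehat Z_b(Y,q)=q^{\Delta_b}(c_0+c_1q+c_2q^2+\cdots)$ with $c_0\ne0$. So $\Delta_b$ is the smallest exponent that actually occurs, *after all cancellations of coefficients*. Put $\Delta_b=+\infty$ if $\widehat Z_b=0$.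

**Definition (the number $\gamma$).** Let $r\in\mathbb Z^s$, $r_v=-e_v-2$; this represents the canonical class $k$ via the adjunction relations. Put $k^2:=r^TM^{-1}r$ and $\gamma(Y):=k^2+s$. If all $e_v=-2$, then $r=0$ and $\gamma=s$.

The clause "after all cancellations" is where the whole story happens.

## 3. The integral as a signed lattice sum

Assume the tree has at least one edge. The integral in (2) picks the constant term in each $z_v$, so a lattice vector $l$ contributes the coefficient of $\prod_v z_v^{-l_v}$ in the product of the averaged expansions. We compute these coefficients vertex by vertex. Call a vertex of degree $\ge3$ a **node**.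

* *Leaf.* The factor is $z-z^{-1}$. The coefficient of $z^{-l_v}$ is $-1$ for $l_v=1$, is $+1$ for $l_v=-1$, and is $0$ otherwise. So $l_v=\pm1$, with coefficient $-l_v$.
* *Degree 2.* The factor is $1$. So $l_v=0$, with coefficient $1$.
* *Node of degree $d$.* Put $n=d-2$. For $|z|>1$ we have $(z-z^{-1})^{-n}=z^{-n}(1-z^{-2})^{-n}=\sum_{k\ge0}\binom{n-1+k}{k}z^{-n-2k}$. For $|z|<1$ it is $(-1)^nz^n(1-z^2)^{-n}=(-1)^n\sum_{k\ge0}\binom{n-1+k}{k}z^{n+2k}$. Hence $l_v=\pm(d-2+2k)$ with $k\ge0$, and the averaged coefficient is $\frac12(\operatorname{sgn}l_v)^d\binom{d-3+k}{k}$. For $d=3$ this is $\frac12\operatorname{sgn}l_v$.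

Let $S\subset\mathbb Z^s$ be the set of $l$ with $l_v=\pm1$ at leaves, $l_v=0$ at degree-2 vertices and $l_v=\pm(\deg v-2+2k_v)$, $k_v\in\mathbb Z_{\ge0}$, at nodes. All $l\in S$ satisfy $l_v\equiv\deg v\pmod 2$. Let $F(l)$ be the product of the coefficients above. Then
$$\widehat Z_b=q^{\frac{-3s-\operatorname{Tr}M}4}\sum_{l\in b\cap S}F(l)\,q^{-l^2/4}.\tag{3}$$
Since $-M^{-1}$ is positive definite, only finitely many $l$ have $-l^2$ below a given number, so each coefficient is a finite sum. We call $-l^2$ the *energy* of $l$.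

It is convenient to replace $l$ by $y=-M^{-1}l$, so that
$$-My=l,\qquad -l^2=l^Ty,\qquad\text{and}\qquad l,l'\text{ lie in the same class}\iff y'-y\in2\mathbb Z^s.\tag{4}$$
The last equivalence just says that $l'-l\in2M\mathbb Z^s$.

**A tree without nodes.** Take two adjacent vertices with Euler numbers $-2,-2$. Then $M^{-1}=-\frac13\begin{pmatrix}2&1\\1&2\end{pmatrix}$ and $S=\{(\pm1,\pm1)\}$, with $l^2=-2$ for $\pm(1,1)$, where $F=1$, and $l^2=-\frac23$ for $\pm(1,-1)$, where $F=-1$. The prefactor is $q^{(-6+4)/4}=q^{-1/2}$. For $l=(-1,-1)$ we get $y=(-1,-1)$, and for $(1,1)$ we get $y=(1,1)$: same class. For $\pm(1,-1)$ we get $y=\pm(\frac13,-\frac13)$: different classes. So the three series are $2q^0$, $-q^{-1/3}$, $-q^{-1/3}$. Here $r=0$, $\gamma=2$, the bound is $-\frac24+\frac12=0$, and $\min_b\Delta_b=-\frac13\le 0$.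

## 4. The canonical vector sits exactly at the bound

In the example the bound $0$ was itself an exponent, coming from $(-1,-1)$. This is general.

Let $l^{can}:=(\deg v-2)_v$. It lies in $S$: it is $-1$ at leaves, $0$ at degree-2 vertices, and it has $k_v=0$ and a positive sign at nodes. With $\mathbf 1=(1,\dots,1)^T$ we have $(M\mathbf1)_v=e_v+\deg v$, so $l^{can}=r+M\mathbf1$. Since $\mathbf1^Tr=-\operatorname{Tr}M-2s$ and $\mathbf1^TM\mathbf1=\operatorname{Tr}M+2(s-1)$,
$$(l^{can})^2=k^2+2\cdot\mathbf1^Tr+\mathbf1^TM\mathbf1=k^2-\operatorname{Tr}M-2s-2.\tag{5}$$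
So the term of $l^{can}$ in (3) has exponent
$$\frac{-3s-\operatorname{Tr}M-(l^{can})^2}4=\frac{2-s-k^2}4=-\frac\gamma4+\frac12 .$$
Consequently the term of any $l\in S$ has exponent
$$-\tfrac\gamma4+\tfrac12+\tfrac14\big((-l^2)-(-(l^{can})^2)\big).\tag{6}$$

So the bound in (1) is the exponent of one explicit term. If that term survives, or if any term of smaller or equal energy survives, then (1) holds. For (1) to fail, *in every class, the terms at each energy level $\le-(l^{can})^2$ must sum to zero*. To see when this can happen we need the signs of $F$.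

## 5. The sign of $F$ at a fixed energy level

**Lemma 4 (sign rule).** Let $l,l'\in S$ be in the same class with $l^2=l'^2$. Then $F(l)F(l')>0$ if and only if $\sum_{\text{nodes}}k_v\equiv\sum_{\text{nodes}}k'_v\pmod2$.

*Proof.*

**Step 1: show $\sum_vl'_v\equiv\sum_vl_v\pmod 4$.** Write $l'=l+2Mu$ with $u\in\mathbb Z^s$. Then $l'^2=l^2+4u^Tl+4u^TMu$, so $u^Tl+u^TMu=0$. Modulo $2$, $u^TMu\equiv\sum_ve_vu_v^2\equiv\sum_ve_vu_v$, because each edge contributes twice. Also $u^Tl\equiv\sum_v\deg(v)u_v$, because $l_v\equiv\deg v$. Hence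
$$\sum_v(Mu)_v=\mathbf 1^TMu=\sum_v(e_v+\deg v)u_v\equiv0\pmod 2,$$
and $\sum l'_v-\sum l_v=2\sum_v(Mu)_v$ is divisible by $4$.

**Step 2: express the sign of $F$ through $i^{\sum l_v}$, where $i=\sqrt{-1}$.** At a leaf, $-l_v=i\cdot i^{\,l_v}$ (check $l_v=\pm1$). At a node with $n=\deg v-2$ and $l_v=\pm(n+2k_v)$,
$$(\operatorname{sgn}l_v)^{\deg v}=i^{-n}(-1)^{k_v}\,i^{\,l_v}.$$
Indeed for the sign $+$ the right side is $i^{-n}(-1)^{k_v}i^{n}(-1)^{k_v}=1$, and for the sign $-$ it is $i^{-n}(-1)^{k_v}i^{-n}(-1)^{k_v}=(-1)^n=(-1)^{\deg v}$. At degree-2 vertices $i^{l_v}=1$. So the sign of $F(l)$ is $c\cdot i^{\sum l_v}(-1)^{\sum k_v}$ with $c$ depending only on $\Gamma$. By Step 1 the factor $i^{\sum l_v}$ is the same for $l$ and $l'$. $\square$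

Since $l^{can}$ has all $k_v=0$, it can only be cancelled by vectors of the same class and the same energy with $\sum k_v$ odd.

## 6. One node: a larger $k$ always costs energy

The natural first attempt at (1) is therefore to show that a vector with some $k_v\ge1$ has strictly larger energy than $l^{can}$. With one node this works. We need standard facts on chains, which will be used throughout.

**Lemma 5 (chains).** Let $c_1,\dots,c_r$ be integers and let $T$ be the $r\times r$ tridiagonal matrix with diagonal $c_1,\dots,c_r$ and entries $-1$ next to the diagonal. Put $D=\det T$. Let $L_i$ be the determinant of the part of $T$ on $1,\dots,i-1$ and $R_j$ the determinant of the part on $j+1,\dots,r$, with $L_1=R_r=1$, $L_0=R_{r+1}=0$, $L_{r+1}=R_0=D$. Then: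

1. $L_{i+1}=c_iL_i-L_{i-1}$ and $R_{j-1}=c_jR_j-R_{j+1}$.
2. If $D\ne0$, then $(T^{-1})_{ij}=L_iR_j/D$ for $i\le j$.
3. If all $c_i\ge2$, then $1=L_1<L_2<\dots<L_{r+1}=D$, and $T$ is positive definite.
4. $L_rR_1\equiv1\pmod D$ if $D\neq0$.

*Proof.* (1) Expand along the last, respectively the first, row.

(2) Put $W_i=L_{i+1}R_i-L_iR_{i+1}$. Then $W_i-W_{i-1}=R_i(L_{i+1}+L_{i-1})-L_i(R_{i+1}+R_{i-1})=c_iL_iR_i-c_iL_iR_i=0$ by (1), so $W_i=W_r=D$ for all $i$. Now fix $j$ and let $g_i=L_iR_j$ for $i\le j$, $g_i=L_jR_i$ for $i\ge j$. By (1), $(Tg)_i=0$ for $i\ne j$, and $(Tg)_j=c_jL_jR_j-L_{j-1}R_j-L_jR_{j+1}=L_{j+1}R_j-L_jR_{j+1}=D$. So $g/D$ is the $j$-th column of $T^{-1}$.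

(3) $L_{i+1}-L_i\ge L_i-L_{i-1}$ as long as $L_i\ge0$, and $L_1-L_0=1$; so $L$ increases strictly. All leading minors are positive, so $T$ is positive definite by Sylvester's criterion.

(4) Both sequences satisfy $z_{j+1}=c_jz_j-z_{j-1}$. Modulo $D$, $R_0\equiv0=R_1L_0$ and $R_1=R_1L_1$, hence $R_j\equiv R_1L_j$ for all $j$. Take $j=r$. $\square$

**Proof of Proposition 3.** Let the node have degree $d$ and Euler number $e_0$; put $n=d-2\ge1$. Removing it leaves $d$ chains, the legs.

**Step 1: eliminate the legs, to write the energy as a function of one number.** Number the vertices of a leg $1,\dots,r$ from the node outwards, and let $T$ be the matrix $-M$ on it. By Lemma 5(3) it has determinant $p\ge2$. Let $h=R_1$ be the determinant of the leg without its first vertex. Let $\varepsilon=\pm1$ be the value of $l$ at the end leaf and $y_0$ the value of $y$ at the node. The equation $-My=l$ on the leg says $Ty=y_0\,\mathbf e_1+\varepsilon\,\mathbf e_r$, where $\mathbf e_i$ are unit vectors. By Lemma 5(2), the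 first entry of $y$ is $\frac hp y_0+\frac1p\varepsilon$, and the last entry is $\frac1py_0+(T^{-1})_{rr}\varepsilon$. Let the legs have data $p_i,h_i,\varepsilon_i$, and let $x$ be the value of $l$ at the node. The equation at the node becomes
$$e\,y_0=X,\qquad e:=-e_0-\sum_i\frac{h_i}{p_i},\qquad X:=x+\sum_i\frac{\varepsilon_i}{p_i}.$$
Here $e>0$: it is the value of the positive definite form $-M$ at the vector with $y_0=1$ and $Ty=\mathbf e_1$ on each leg. The energy is
$$-l^2=l^Ty=xy_0+\sum_i\Big(\frac{\varepsilon_iy_0}{p_i}+(T_i^{-1})_{rr}\Big)=\text{const}+Xy_0=\text{const}+\frac{X^2}e.\tag{7}$$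

**Step 2: show that $k\ge1$ costs energy.** For $l^{can}$ we have $X_0=n-\sum1/p_i\ge n-\frac{n+2}2=\frac{n-2}2\ge-\frac12$. If $k\ge1$, then $|x|\ge n+2$ and $|X|\ge n+2-\sum1/p_i=X_0+2$. This is $>|X_0|$, trivially if $X_0\ge0$, and because $X_0+2\ge\frac32>\frac12$ if $X_0<0$. So every $l\in S$ with $l^2=(l^{can})^2$ has $k=0$.

**Step 3: conclude with the sign rule.** All $l\in S$ in the class of $l^{can}$ with the energy of $l^{can}$ have $k=0$, so by Lemma 4 their $F$'s have equal sign. There is at least one of them, $l^{can}$. So the coefficient of $q^{-\gamma/4+1/2}$ in that class is nonzero, and $\Delta_b\le-\frac\gamma4+\frac12$ for that $b$. $\square$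

**By hand: the star with three legs.** Take a central vertex and three leaves, all with Euler number $-2$. Then $p_i=2$, $h_i=1$, $e=2-\frac32=\frac12$, and (7) reads $-l^2=\frac32+2X^2$ with $X=x+\frac12(\varepsilon_1+\varepsilon_2+\varepsilon_3)$. The exponent is $\frac{-12+8}4+\frac38+\frac{X^2}2=-\frac58+\frac{X^2}2$. Since $X$ is always half an odd integer, the smallest exponent is $-\frac58+\frac18=-\frac12$, at $X=\pm\frac12$, and this equals $-\frac\gamma4+\frac12$ with $\gamma=4$. The vectors $\pm l^{can}$ have $y=\mp(1;1,1,1)$, centre first, so they are in the same class, and $F(\pm l^{can})=\frac12$. The coefficient is $1$.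

**Where this stops.** Step 2 is an argument about one real variable: raising $|x|$ raises $|X|$. With two nodes the elimination produces a quadratic form in two variables with a mixed term, and when the two values have opposite signs the mixed term can pay for a larger $k$. Here is the form that will come out of $\Gamma_m$:
$$f(A,B)=\tfrac23A^2+2AB+\tfrac{18}5B^2 .$$
The vector $l^{can}$ corresponds to $(A,B)=(2,4)$. The pair $(-10,6)$ comes from vectors with value $-3$ at $v_1$, so $k_{v_1}=1$, and all other $k$'s equal to $0$. And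
$$f(2,4)=\tfrac83+16+\tfrac{288}5=\tfrac{1144}{15},\qquad f(-10,6)=\tfrac{200}3-120+\tfrac{648}5=\tfrac{1144}{15}.$$
So an odd vector ties with $l^{can}$. A counterexample needs more than one such tie: the odd and even vectors must match in number, they must lie in the same class, and every lower level must cancel too, in every class. The D-branches handle the classes; the arithmetic of $f$ handles the rest.

## 7. What a D-branch does

We treat the trees of both theorems at once.

**Core data.** Let $C=(c_1,\dots,c_r)$ be positive integers with two marked positions $1<i_1<i_2<r$ at which $c_{i_1}=c_{i_2}=1$. Write $-M_C$ for the matrix $T$ of Lemma 5. Let $\Gamma$ be the tree obtained from the chain with Euler numbers $-c_i$ by changing the Euler numbers at the two marked vertices, now called $v_1,v_2$, from $-1$ to $-2$, and attaching a D-branch of length $m$ at each of them. Call the end vertices $a_1$ (position $1$) and $a_2$ (position $r$). For $\Gamma_m$ we have $C=(3,1,3,3,3,1,2,3)$ with marked positions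 $2$ and $6$.

**Negative definiteness.** We check that $\Gamma$ is negative definite as soon as $-M_C$ is positive definite. For a D-branch at $v=v_i$ with path $d_1,\dots,d_m$, put $d_0:=v$ and $y_j:=y_{d_j}$, and let $z,z'$ be the values of $y$ at the two leaves. Expanding,
$$\sum_{j=0}^{m-1}(y_j-y_{j+1})^2+2\Big(z-\frac{y_m}2\Big)^2+2\Big(z'-\frac{y_m}2\Big)^2$$
$$=y_0^2+2\sum_{j=1}^my_j^2-2\sum_{j=0}^{m-1}y_jy_{j+1}+2z^2+2z'^2-2zy_m-2z'y_m .$$
The term $y_0^2$ is the difference between the Euler numbers $-2$ and $-1$ at $v$. So $y^T(-M)y$ is $y_C^T(-M_C)y_C$ plus one such sum of squares for each branch. If it vanishes and $-M_C$ is positive definite, then $y=0$ on $C$, then along the paths, then at the leaves.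

**Eliminating the branches.** Let $l\in S$. Write
$$x_i=l_{v_i},\qquad\alpha=l_{a_1},\qquad\beta=l_{a_2},\qquad\delta_i=l_{D_i},$$
and let $\varepsilon_i,\varepsilon_i'$ be the values at the two leaves at $D_i$. Here $x_i,\delta_i$ are odd integers and the others are $\pm1$. Put
$$w_i=\delta_i+\frac{\varepsilon_i+\varepsilon_i'}2\in\mathbb Z.$$
We solve $-My=l$ on one branch, dropping the index $i$.

* At a leaf: $2y_{\text{leaf}}-y_D=\varepsilon$, so $y_{\text{leaf}}=\frac12(y_D+\varepsilon)$.
* At $D=d_m$: $2y_D-y_{d_{m-1}}-\frac12(y_D+\varepsilon)-\frac12(y_D+\varepsilon')=\delta$, so $y_{d_m}-y_{d_{m-1}}=w$.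
* At $d_j$ with $1\le j<m$: $2y_{d_j}=y_{d_{j-1}}+y_{d_{j+1}}$.

So all increments along the path equal $w$:
$$y_{d_j}=y_v+jw\quad(0\le j\le m).\tag{8}$$
The equation at $v$, namely $2y_v-y_{d_1}-\sum(\text{chain neighbours})=x$, becomes $y_v-\sum(\text{chain neighbours})=x+w$. The branch contributes to $l^Ty$ the amount
$$\tfrac12\varepsilon(y_D+\varepsilon)+\tfrac12\varepsilon'(y_D+\varepsilon')+\delta y_D=1+wy_D=1+w\,y_v+mw^2 .$$

Hence, with $G=(-M_C)^{-1}$ and with $\hat l$ the vector on $C$ having entries $\alpha$ at $a_1$, $x_i+w_i$ at $v_i$, $\beta$ at $a_2$ and $0$ elsewhere,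
$$y|_C=G\,\hat l,\qquad -l^2=2+m(w_1^2+w_2^2)+\hat l^{\,T}G\,\hat l.\tag{9}$$
A long branch puts a price $mw^2$ on every vector with $w\ne0$, while $l^{can}$ has $w_i=1-1=0$ and pays nothing.

## 8. The binary form of the core

Add the following hypotheses on $C$, with $L,R$ as in Lemma 5:
$$-M_C>0,\qquad\det(-M_C)=1,\qquad R_{v_1}=2,\qquad p:=L_{v_1},\ Q:=R_{v_2}\ \text{odd and}\ \ge3.\tag{H}$$
Here $L_{v_1}$ means $L_{i_1}$, and so on. Put $\theta:=L_{v_2}$ and $N:=2\theta-pQ$. Since $\det(-M_C)=1$, $G$ is integral, and Lemma 5(2) gives $G_{ij}=L_iR_j$ for $i\le j$: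
$$G_{a_1a_2}=1,\quad G_{a_1v_1}=2,\quad G_{a_1v_2}=Q,\quad G_{v_1v_1}=2p,\quad G_{v_1v_2}=pQ,$$
$$G_{v_2v_2}=\theta Q,\quad G_{v_1a_2}=p,\quad G_{v_2a_2}=\theta .$$
Also $G_{a_1a_1}=R_1$ and $G_{a_2a_2}=L_r$. The $2\times2$ block of $G$ at $v_1,v_2$ has determinant $pQ(2\theta-pQ)=pQN$, so $N>0$.

**Proposition 6 (reduction).** Assume (H), and for $l\in S$ put
$$A=p(x_1+w_1)+\alpha,\qquad B=Q(x_2+w_2)+\beta,$$
$$f(A,B)=\frac2pA^2+2AB+\frac\theta QB^2=\frac2p\Big(A+\frac{pB}2\Big)^2+\frac N{2Q}B^2,\tag{10}$$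
$$f_0=f(p-1,Q-1).$$

(a) The term of $l$ in (3) has exponent
$$-\tfrac\gamma4+\tfrac12+\tfrac14\big(m(w_1^2+w_2^2)+f(A,B)-f_0\big).\tag{11}$$

(b) The vectors $l\in S$ with $w_1=w_2=0$ lie in exactly four classes. For these vectors $A=px_1+\alpha$ and $B=Qx_2+\beta$ with $x_1,x_2$ odd and $\alpha,\beta=\pm1$; call such pairs $(A,B)$ *admissible*. Each of the four classes contains exactly one such $l$ for each admissible pair.

(c) For these vectors $|F(l)|=\frac1{16}$. Within one of the four classes and at one value of $f$, the sign of $F(l)$ is a constant times $(-1)^{k_1+k_2}$, where $|x_i|=1+2k_i$.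

*Proof.*

**Step 1: compute the energy, for (a).** Put $X_i=x_i+w_i$. By the entries of $G$ and $\alpha^2=\beta^2=1$, $\hat l^{\,T}G\hat l$ equals
$$R_1+L_r+2\alpha\beta+4\alpha X_1+2Q\alpha X_2+2pX_1^2+2pQX_1X_2+\theta QX_2^2+2pX_1\beta+2\theta X_2\beta .$$
On the other hand $\frac2pA^2=2pX_1^2+4\alpha X_1+\frac2p$, $2AB=2pQX_1X_2+2pX_1\beta+2Q\alpha X_2+2\alpha\beta$, and $\frac\theta QB^2=\theta QX_2^2+2\theta X_2\beta+\frac\theta Q$. So
$$\hat l^{\,T}G\hat l=\Big(R_1+L_r-\frac2p-\frac\theta Q\Big)+f(A,B).\tag{12}$$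
The second form in (10) holds because $\frac\theta Q-\frac p2=\frac N{2Q}$. The vector $l^{can}$ has $w_i=0$, $x_i=1$, $\alpha=\beta=-1$, so $A=p-1$, $B=Q-1$. Insert (9) and (12) into (6).

**Step 2: describe the vectors with $w=0$, for (b).** Since $\delta_i$ is odd and $\frac12(\varepsilon_i+\varepsilon'_i)\in\{-1,0,1\}$, $w_i=0$ means $\delta_i=\tau_i\in\{\pm1\}$ and $\varepsilon_i=\varepsilon_i'=-\tau_i$. Because $p\ge3$ is odd, $A\bmod p$ determines $\alpha$, hence $x_1$; likewise $B$ determines $\beta$ and $x_2$. So $l$ is given by an admissible pair $(A,B)$ and two free signs $\tau_1,\tau_2$. Note that $A$ and $B$ are even, being sums of two odd numbers.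

**Step 3: sort these vectors into classes.** Let $l,l'$ be two of them, and use criterion (4). The entries of $\hat l'-\hat l$ are even and $G$ is integral, so $y'-y\in2\mathbb Z$ at all vertices of $C$. By (8) with $w=0$, $y=y_{v_i}$ along the paths, so the same holds there. At the leaves of $D_i$, $y=\frac12(y_{v_i}-\tau_i)$. Hence
$$l,l'\text{ are in the same class}\iff y_{v_i}-\tau_i\equiv y'_{v_i}-\tau_i'\pmod4\quad(i=1,2).$$
From $y|_C=G\hat l$,
$$y_{v_1}=2\alpha+2pX_1+pQX_2+p\beta=2A+pB,\qquad y_{v_2}=Q\alpha+pQX_1+\theta QX_2+\theta\beta=QA+\theta B,\tag{13}$$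
and both are even. So $y_{v_i}-\tau_i$ is odd, congruent to some $\rho_i\in\{\pm1\}$ modulo $4$, and the classes are indexed by $(\rho_1,\rho_2)$. Given an admissible pair $(A,B)$ and $(\rho_1,\rho_2)$, there is exactly one choice of signs: $\tau_i=-\rho_i$ if $y_{v_i}\equiv0$, and $\tau_i=\rho_i$ if $y_{v_i}\equiv2\pmod4$, that is, $\tau_i=-\rho_i(-1)^{y_{v_i}/2}$. This proves (b).

**Step 4: read off size and sign, for (c).** There are four nodes of degree $3$, each with a factor $\pm\frac12$, and the leaf factors are $\pm1$; so $|F|=\frac1{16}$. At $D_1,D_2$ the value is $\pm1$, so $k_{D_i}=0$. For $w=0$, equal $f$ means equal $l^2$. Apply Lemma 4. $\square$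

The four classes are interchangeable, so we now have one counting problem: list the admissible pairs $(A,B)$ by the value of $f$, each with the sign $(-1)^{k_1+k_2}$, and see at which values the signs do not cancel. The map $(A,B)\mapsto(-A,-B)$ preserves admissibility, $f$, $k_1$ and $k_2$, so it suffices to list $B>0$ and double.

## 9. Proof of Theorem 1

**Step 1: check (H) and negative definiteness.** For $C=(3,1,3,3,3,1,2,3)$ the recursions of Lemma 5 give
$$(L_1,\dots,L_8)=(1,3,2,3,7,18,11,4),\qquad (R_1,\dots,R_8)=(1,2,1,1,2,5,3,1),$$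
and $\det(-M_C)=3\cdot4-11=1$. All leading minors are positive, so $-M_C>0$ and $\Gamma_m$ is negative definite by Section 7. Here $v_1$ is position $2$ and $v_2$ position $6$, so $p=L_2=3$, $R_{v_1}=R_2=2$, $\theta=L_6=18$, $Q=R_6=5$, and $N=36-15=21$. Thus
$$f(A,B)=\tfrac23A^2+2AB+\tfrac{18}5B^2=\tfrac23\big(A+\tfrac32B\big)^2+\tfrac{21}{10}B^2,\qquad f_0=f(2,4)=\tfrac{1144}{15}<77 .$$

**Step 2: compute $\gamma$.** By (9) and (12), $-(l^{can})^2=2+\big(1+4-\frac23-\frac{18}5\big)+f_0=2+\frac{11}{15}+\frac{1144}{15}=79$. The chain contributes $-21$ to the trace and the branches contribute $-4(m+2)$, so $\operatorname{Tr}M=-4m-29$. By (5), $k^2=-79+\operatorname{Tr}M+2s+2=-79-4m-29+4m+24+2=-82$. So $\gamma=-82+2m+12=2m-70$. For $m=100$, $-\frac{130}4+\frac12=-32$.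

**Step 3: discard all vectors with $(w_1,w_2)\ne(0,0)$.** Let $m\ge77$. If $(w_1,w_2)\neq(0,0)$, then $m(w_1^2+w_2^2)\ge77>f_0$ and $f\ge0$, so by (11) the exponent is $>-\frac\gamma4+\frac12$. So only vectors with $w=0$ matter, and only those with $f\le f_0$. The admissible values are
$$|A|=3|x_1|\pm1\in\{2,4,8,10,14,16,\dots\},\qquad|B|=5|x_2|\pm1\in\{4,6,14,16,\dots\},$$
where $|A|=2,4$ have $k_1=0$, $|A|=8,10$ have $k_1=1$, $|A|=14,16$ have $k_1=2$, and $|B|=4,6$ have $k_2=0$.

**Step 4: list all admissible pairs with $f\le f_0$.** From $\frac{21}{10}B^2\le f_0$ we get $B^2<37$, so $|B|\in\{4,6\}$; take $B>0$. Then $k_2=0$ and the sign is $(-1)^{k_1}$.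

*$B=4$.* Here $f=\frac23(A+6)^2+\frac{168}5$ and $f_0=\frac23\cdot8^2+\frac{168}5$, so the condition is $|A+6|\le8$:

| $A$ | $-14$ | $-10$ | $-8$ | $-4$ | $-2$ | $2$ |
|---|---|---|---|---|---|---|
| $\lvert A+6\rvert$ | $8$ | $4$ | $2$ | $2$ | $4$ | $8$ |
| $k_1$ | $2$ | $1$ | $1$ | $0$ | $0$ | $0$ |
| sign | $+$ | $-$ | $-$ | $+$ | $+$ | $+$ |

The level $|A+6|=2$ has signs $-,+$ and the level $|A+6|=4$ has signs $-,+$: both cancel. The level $|A+6|=8$, where $f=f_0$, has signs $+,+$.

*$B=6$.* Here $f=\frac23(A+9)^2+\frac{378}5$ and $f_0-\frac{378}5=\frac{1144-1134}{15}=\frac23$, so the condition is $|A+9|\le1$. This leaves $A=-10$ and $A=-8$, both with $f=f_0$ and $k_1=1$: signs $-,-$.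

**Step 5: conclude.** At every value $f<f_0$ the signs cancel, and at $f=f_0$ they are $+,+,-,-$, doubled by $(A,B)\mapsto(-A,-B)$, so they cancel as well. By Proposition 6(b),(c), in each of the four classes all coefficients at exponents $\le-\frac\gamma4+\frac12$ vanish. All other classes contain only vectors with $(w_1,w_2)\ne(0,0)$, whose exponents exceed $-\frac\gamma4+\frac12$. So $\Delta_b>-\frac\gamma4+\frac12$ for every $b$. This is the first claim, and the inequality (1) fails for $Y_m$, $m\ge77$.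

**Step 6: find the exact minimum for $m\ge93$.** Now $m>f_0+16$, so by (11) the terms with exponent $\le-\frac\gamma4+\frac12+4$ have $w=0$ and $f\le f_0+16<93$. Then $B^2<\frac{10}{21}\cdot93<45$, so again $|B|\in\{4,6\}$. For $B=4$ the condition is $(A+6)^2\le64+24=88$; as $A+6$ is even, $|A+6|\le8$, and nothing new appears. For $B=6$ it is $(A+9)^2\le1+24=25$, so $-14\le A\le-4$. The new admissible values are $A=-14$ and $A=-4$, with $(A+9)^2=25$, $f=f_0+16$, and $k_1=2$ and $0$: signs $+,+$. So below $f_0+16$ everything cancels, and at $f_0+16$ there are four vectors in each of the four classes, all with the same sign; the coefficient is $\pm\frac4{16}=\pm\frac14\ne0$. Hence $\min_b\Delta_b=-\frac\gamma4+\frac12+4$, which for $m=100$ is $-28$. $\blacksquare$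

## 10. The arithmetic behind a family with larger gaps

Look again at the numbers for $\Gamma_m$. With $t=3$ and $p=3$ one has $Q=5=2t-1$, so the two smallest values of $B>0$ are $2t-2$ and $2t$. Moreover $A+\frac{pB}2$ equals $pt-1=8$ for the canonical pair, and it takes the values $\pm1$ at $B=2t=6$. The tie between these is the equation
$$\frac2p\big((pt-1)^2-1\big)=\frac N{2Q}\big((2t)^2-(2t-2)^2\big)=\frac N{2Q}\cdot4Q=2N,\qquad\text{that is,}\qquad N=t(pt-2),\tag{14}$$
and indeed $21=3\cdot7$. At $B=2t$ the value $\pm1$ is reached with $x_1=-t$, so $k_1=\frac{t-1}2$, which is odd exactly when $t\equiv3\pmod4$. In Theorem 2, $t$ grows, and the core chain is built so that (14) holds.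

Let $t\equiv3\pmod4$, $t\ge7$, and put
$$p=2t-5,\quad Q=2t-1,\quad N=t(pt-2),\quad h=\frac{p-1}2,$$
$$\nu=\frac{pt^2-4t+1}2,\quad\theta=\frac{p(t^2+2t-1)-2t}2 .$$
These are integers: $p$ and $t$ are odd, so $pt^2+1$ is even, and $t^2+2t-1$ is even.

**Step 1: two identities.** We need them to compute determinants. Since $N=pt^2-2t$ and $p-h=\frac{p+1}2$,
$$Np-Nh-p\nu=\tfrac12\big[(pt^2-2t)(p+1)-p(pt^2-4t+1)\big]=\tfrac12\big[pt^2+2pt-p-2t\big]=\theta,\tag{15}$$
$$2\theta-pQ=p(t^2+2t-1)-2t-p(2t-1)=pt^2-2t=N.\tag{16}$$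

**Step 2: a partner for $\nu$ modulo $N$.** We need a chain with determinant $N$ and prescribed determinants after deleting either end. Modulo $Q$ we have $2t\equiv1$ and $p\equiv-4$, so $N\equiv t(-4t-2)=-2t(2t+1)\equiv-2$. As $Q$ is odd, $\gcd(N,Q)=1$. Also $N(Q-1)-2\equiv-N-2\equiv0\pmod Q$, so
$$\mu:=\frac{N(Q-1)-2}Q$$
is an integer with $0<\mu<N$, and
$$NQ-N-Q\mu=2.\tag{17}$$
Modulo $N$ we have $Q\mu\equiv-2$. Further $2\nu=pt^2-4t+1=N-Q$, so $-2\nu\equiv Q$, and $0<\nu<N$ because $N\ge t(9t-2)>2t>Q$. Hence $Q\nu\mu\equiv-2\nu\equiv Q$, and since $Q$ is invertible modulo $N$, $\nu\mu\equiv1\pmod N$. In particular $\gcd(\nu,N)=1$.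

**Step 3: the connecting chain.** Let $N/\nu=[k_1,\dots,k_n]=k_1-\cfrac1{k_2-\cfrac1{\ddots}}$ be the negative continued fraction, with all $k_j\ge2$. Consider the chain with Euler numbers $-k_1,\dots,-k_n$, and apply Lemma 5 with $c_j=k_j$. By (1) of the lemma and induction from the right end, $[k_j,\dots,k_n]=k_j-R_{j+1}/R_j=R_{j-1}/R_j$, and $\gcd(R_0,R_1)=\gcd(R_1,R_2)=\dots=\gcd(R_{n-1},R_n)=1$ since $R_n=1$. So $R_0/R_1=N/\nu$ in lowest terms. Thus the determinant is $R_0=N$, and deleting the first vertex leaves $R_1=\nu$. Deleting the last leaves $L_n$, with $L_n\nu\equiv1\pmod N$ by (4) and $0<L_n<N$ by (3); so $L_n=\mu$.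

**Step 4: the tree.** Let $v_1,v_2$ have Euler number $-2$ and join them through the chain $-k_1,\dots,-k_n$, with $k_1$ next to $v_1$. At $v_1$ attach the leg $-3,-2,\dots,-2$ with $h-1$ twos, the $-3$ next to $v_1$, and end leaf $a_1$. A chain of $j$ twos has determinant $j+1$, so this leg has determinant $3h-(h-1)=2h+1=p$, and without its first vertex $h$. At $v_2$ attach one leaf $a_2$ with Euler number $-Q$. At each of $v_1,v_2$ attach a D-branch of length $m$, with $m$ to be chosen. All Euler numbers are $\le-2$.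

*Example, $t=7$.* Here $p=9$, $Q=13$, $N=7\cdot61=427$, $h=4$, $\nu=207=\frac{427-13}2$, $\theta=272$, and $2\cdot272-9\cdot13=427$. Further $\mu=\frac{427\cdot12-2}{13}=394$ and $207\cdot394=81558=427\cdot191+1$. The continued fraction is $427/207=[3,2^{14},3,2^{11}]$, where $2^{j}$ means $j$ entries equal to $2$: the numbers $R_j$ are $427,207,194,181,\dots,25,12,11,10,\dots,1,0$, decreasing in steps of $13$ from $207$ to $12$ and in steps of $1$ from $12$ to $0$.

**Step 5: verify (H).** The core $C$ is the chain from $a_1$ to $a_2$ with $v_1,v_2$ given Euler number $-1$. Eliminate everything except $v_1,v_2$. The three pieces (left leg, connecting chain, $a_2$) are positive definite with determinants $p$, $N$, $Q$. By Lemma 5(2) the relevant corner entries of their inverses are $\frac hp$; $\frac\nu N,\frac\mu N$ on the diagonal and $\frac1N$ off it; and $\frac1Q$. So the Schur complement of $-M_C$ on $\{v_1,v_2\}$ is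
$$\begin{pmatrix}E_1&-1/N\\-1/N&E_2\end{pmatrix},\qquad E_1=1-\frac hp-\frac\nu N=\frac\theta{pN},\qquad E_2=1-\frac1Q-\frac\mu N=\frac2{NQ},$$
by (15) and (17). Using (16),
$$\det(-M_C)=pNQ\Big(E_1E_2-\frac1{N^2}\Big)=\frac{2\theta-pQ}N=1 .$$
Since $E_1>0$ and the determinant is positive, $-M_C$ is positive definite; by Section 7, $\Gamma$ is negative definite. Finally, $L_{v_1}$ is the determinant of the left leg, which is $p$; $R_{v_2}=Q$; $R_{v_1}$ is the determinant of the part to the right of $v_1$, which is $NQE_2=2$; and $L_{v_2}=pNE_1=\theta$. Both $p\ge9$ and $Q\ge13$ are odd. So (H) holds, with the same letters $p,Q,\theta,N$ as in Section 8, and Proposition 6 applies.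

## 11. Proof of Theorem 2

Recall from (10)
$$f=\frac2p\Big(A+\frac{pB}2\Big)^2+\frac N{2Q}B^2 .$$
The canonical pair is $A=p-1$, $B=Q-1=2t-2$, and there $A+\frac{pB}2=p-1+p(t-1)=pt-1$. So $f_0=\frac2p(pt-1)^2+\frac N{2Q}(2t-2)^2$.

**Step 1: discard $w\ne0$.** Choose $m>f_0+8t$. By (11) and $f\ge0$, terms with exponent $\le-\frac\gamma4+\frac12+2t$ have $w_1=w_2=0$ and $f\le f_0+8t$. For $t=7$: $f_0=\frac{7688}9+\frac{30744}{13}<3220$, so $m\ge3276$ is enough. As in Section 9 we list admissible pairs with $B>0$. The admissible values of $B>0$ are $2t-2$ and $2t$ (with $k_2=0$), and then $B\ge3Q-1=6t-4$.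

**Step 2: $B\ge6t-4$ is too expensive.** We bound $f-f_0$ from below by dropping the square. Since $(6t-4)^2-(2t-2)^2=(4t-2)(8t-6)=2Q(8t-6)$,
$$f-f_0\ge\frac N{2Q}\cdot2Q(8t-6)-\frac2p(pt-1)^2\ge N(8t-6)-2pt^2 .$$
Now $N=pt^2\big(1-\frac2{pt}\big)\ge\frac9{10}pt^2$ because $pt\ge63$, and $8t-6\ge50$. So $f-f_0\ge45pt^2-2pt^2=43pt^2>8t$.

**Step 3: the row $B=2t-2$.** We determine which levels survive. Put $P=|A+p(t-1)|=|p(x_1+t-1)+\alpha|$. Then
$$f=f_0+\frac2p\big(P^2-(pt-1)^2\big).$$
As $x_1$ is odd and $t-1$ is even, $x_1+t-1$ is odd, so $P=pj+\sigma$ with $j=|x_1+t-1|\ge1$ odd and $\sigma=\pm1$. The value $P$ determines $(j,\sigma)$, and it is attained by exactly two pairs: $(x_1+t-1,\alpha)=(j,\sigma)$ and $(-j,-\sigma)$. So $x_1=-(t-1)\pm j$. Recall $k_1=\frac{|x_1|-1}2$.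

* If $j<t-1$, then $|x_1|=t-1\mp j$. The two values of $k_1$ differ by $j$, which is odd: the two signs cancel.
* The value $j=t-1$ does not occur, because $t-1$ is even.
* If $j\ge t$, then $|x_1|=j\mp(t-1)$. The two values of $k_1$ differ by $t-1$, which is even: the two signs agree.

So the surviving levels are $P=pj\pm1$ with $j\ge t$ odd. The lowest is $P=pt-1$, where $f=f_0$; it has $x_1=1$ and $x_1=-(2t-1)$, so $k_1=0$ and $t-1$, both even: signs $+,+$. The next is $P=pt+1$, where
$$f=f_0+\frac2p\big((pt+1)^2-(pt-1)^2\big)=f_0+\frac2p\cdot4pt=f_0+8t,$$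
with the same two values of $x_1$: signs $+,+$. All further surviving levels are higher.

**Step 4: the row $B=2t$.** Put $P'=|A+pt|=|p(x_1+t)+\alpha|$; here $x_1+t$ is even. By (14),
$$f-f_0=\frac2pP'^2-\frac2p(pt-1)^2+2N=\frac2p\big(P'^2-1\big).$$
The smallest value $P'=1$ occurs exactly for $x_1=-t$, $\alpha=\pm1$. These two pairs have $f=f_0$ and $k_1=\frac{t-1}2$, odd since $t\equiv3\pmod4$: signs $-,-$. The next value is $P'=2p-1$, from $|x_1+t|=2$, with
$$f-f_0=\frac2p(4p^2-4p)=8(p-1)=16t-48>8t,$$
because $t\ge7$. So nothing else in this row has $f\le f_0+8t$.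

**Step 5: add up.** For $f<f_0$ only the row $B=2t-2$ contributes, and its levels cancel in pairs. At $f=f_0$ the signs are $+,+$ from Step 3 and $-,-$ from Step 4, doubled by $(A,B)\mapsto(-A,-B)$: the sum is $0$. For $f_0<f<f_0+8t$ no level survives. At $f=f_0+8t$ each of the four classes has exactly the four vectors with $|B|=2t-2$, $P=pt+1$ and their negatives, all with the same sign, so the coefficient is $\pm\frac4{16}=\pm\frac14\ne0$. By Proposition 6, in each of the four classes the first nonzero coefficient is at exponent $-\frac\gamma4+\frac12+2t$. All other classes contain only vectors with $(w_1,w_2)\neq(0,0)$, whose exponents are larger by Step 1. Hence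
$$\min_b\Delta_b=-\frac\gamma4+\frac12+2t .$$
Since $t$ can be taken arbitrarily large in the residue class $3$ modulo $4$, $\sup_Y\big(\min_b\Delta_b+\frac\gamma4-\frac12\big)=+\infty$. So no inequality $\min_b\Delta_b\le-\frac\gamma4+c$ with a universal constant $c$ holds for negative-definite plumbed manifolds. $\blacksquare$
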